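# Cubic surfaces on which the locally non-discrete set is empty

## 1. Three involutions and an orbit with two points

For $(A,B,C,D)\in\mathbb C^4$ let
$$S=S_{A,B,C,D}=\{(x,y,z)\in\mathbb C^3:\ x^2+y^2+z^2+xyz=Ax+By+Cz+D\}.$$
Fix $y,z$. The equation is a monic quadratic in $x$ whose two roots add up to $A-yz$, so exchanging the roots is an involution of $S$. Doing this in each variable gives
$$s_x(x,y,z)=(-x-yz+A,y,z),\quad s_y(x,y,z)=(x,-y-xz+B,z),\quad s_z(x,y,z)=(x,y,-z-xy+C).$$
Put $g_x=s_z\circ s_y$, $g_y=s_x\circ s_z$, $g_z=s_y\circ s_x$ and $\Gamma=\Gamma_{A,B,C,D}=\langle g_x,g_y,g_z\rangle$. Together with their inverses these are all products $s_is_j$ with $i\ne j$, so $\Gamma$ consists of the products of an even number of the three involutions.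

**Definition (locally non-discrete set).** $\mathcal N=\mathcal N_{A,B,C,D}$ is the set of $p\in S$ that have an open neighborhood $U\subset S$ and a sequence $(f_n)$ in $\Gamma$, each $f_n\ne\mathrm{id}$, such that $f_n|_U\to\mathrm{id}$ uniformly on $U$.

This set is open and $\Gamma$-invariant. To get a feeling for the definition, apply it to groups acting on $\mathbb C$. For the group generated by a rotation $z\mapsto e^{2\pi i\vartheta}z$ with $\vartheta$ irrational, suitable powers converge to the identity uniformly on bounded sets, so every point is locally non-discrete. For the group generated by $z\mapsto 2z$ no point is: an open set contains some $z\neq0$, and $|2^nz-z|\ge|z|/2$ for all $n\ne0$.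

In "Questions about the dynamics on a natural family of affine cubic surfaces", arXiv:2307.10962 (2023), Julio Rebelo and Roland Roeder ask: is $\mathcal N_{A,B,C,D}\ne\emptyset$ for all $(A,B,C,D)\in\mathbb C^4\setminus\{(0,0,0,4)\}$? The excluded parameter is the Picard parameter, which gives the Cayley cubic. It is known that $\mathcal N\neq\emptyset$ on an open neighborhood of the Markoff parameter $(0,0,0,0)$ and of the Dubrovin–Mazzocco parameters. We shall see that the answer is no. We start with one point on one kind of surface, where everything can be done by hand.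

**Proposition 1.** Let $A=B=C=0$, $|D|>4$ and $t^2=D$. Then $(0,0,t)\notin\mathcal N_{0,0,0,D}$.

*Proof.* Write $p_\epsilon=(0,0,\epsilon t)$ for $\epsilon=\pm1$. Both points lie on $S$. The gradient of the defining polynomial at $p_\epsilon$ is $(0,0,2\epsilon t)\ne0$, so $(x,y)$ are local coordinates of $S$ near $p_\epsilon$, and $dz=0$ on the tangent plane. From the formulas, $s_x$ and $s_y$ fix $p_\epsilon$, while $s_z$ exchanges $p_+$ and $p_-$. In the coordinates $(\xi,\eta)=(dx,dy)$ the differentials at $p_\epsilon$ are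
$$ds_x:(\xi,\eta)\mapsto(-\xi-\epsilon t\eta,\ \eta),\qquad ds_y:(\xi,\eta)\mapsto(\xi,\ -\eta-\epsilon t\xi),\qquad ds_z:(\xi,\eta)\mapsto(\xi,\eta).$$

Let $f\in\Gamma$, $f\ne\mathrm{id}$, and write $f$ as a product of involutions, an even number of them, with no two consecutive ones equal. Some factor is $s_x$ or $s_y$. Read the factors in the order in which they act and skip the $s_z$. What remains is a sequence of letters $x,y$, which we cut into maximal runs of equal letters. Inside a run, between two consecutive letters, there is exactly one $s_z$, so the sign $\epsilon$ alternates. A run of $l$ letters $x$ that starts at $p_\epsilon$ therefore acts by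
$$\xi\mapsto\xi_l=(-1)^l(\xi+l\epsilon t\eta),\qquad \eta\mapsto\eta .$$
Indeed this holds for $l=1$, and $\xi_{l+1}=-\xi_l-(-1)^l\epsilon t\eta=(-1)^{l+1}(\xi+(l+1)\epsilon t\eta)$. Runs of letters $y$ act in the same way with $\xi,\eta$ exchanged.

Start with $(\xi,\eta)=(1,1)$. At the beginning of each run, the coordinate about to change is at most as large in modulus as the other one: this is clear for the first run, and it will be clear inductively. If the run changes $\xi$, then
$$|\xi_l|\ge l|t||\eta|-|\xi|\ge(|t|-1)|\eta|>|\eta| ,$$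
so after the run the changed coordinate is the larger one, and the next run changes the other one. Hence some coordinate of $df(1,1)$ has modulus at least $|t|-1>1$.

Suppose $f_n\to\mathrm{id}$ uniformly near $p_+$ with $\mathrm{id}\ne f_n\in\Gamma$. Since $f_n(p_+)\in\{p_+,p_-\}$ converges to $p_+$, we have $f_n(p_+)=p_+$ for large $n$. Cauchy's estimates in the chart $(x,y)$ give $df_n(1,1)\to(1,1)$. This contradicts the lower bound $|t|-1>1$. $\square$

So a map in $\Gamma$ close to the identity would have to expand a tangent vector, and that is impossible.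

## 2. From one point to all points: Theorems 1 and 2

Excluding the single point $p_+$ says nothing about other points of $S$. What changes at a general point?

1. At $p_\pm$ two coordinates are $0$ forever. In general the coordinates move, most of them become large, and we must know which ones can be followed.
2. At $p_\pm$ a run has the exact differential $\pm(\xi+l\epsilon t\eta)$. In general the frozen coordinate is not $0$, and the effect of a run of arbitrary length has to be bounded from below.
3. At $p_\pm$ the orbit is finite. In general it may escape to infinity, and then a different argument is needed.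

We shall deal with all three and obtain the following.

**Theorem 1.** If $A=B=C=0$ and $|D|\ge64$, then $\mathcal N_{0,0,0,D}=\emptyset$.

Let $\mathcal A\subset\mathbb R/2\pi\mathbb Z$ be the set consisting of $\pi$ and of all $\arg\big((1+\cos X)^{-2}\big)$ with $X\in\mathbb C\setminus\{0\}$, $\sin X=X$.

**Theorem 2.** For all $M,\eta>0$ there is $D_0(M,\eta)$ such that $\mathcal N_{A,B,C,D}=\emptyset$ whenever $|A|,|B|,|C|\le M$, $|D|\ge D_0$, and each of the six numbers $\ell\in\{A\pm B,\ B\pm C,\ C\pm A\}$ satisfies either $\ell=0$ or $\mathrm{dist}(\arg(D/\ell^2),\mathcal A)\ge\eta$. Moreover $\mathcal A\subset[\frac\pi2+\eta_0,\frac{3\pi}2-\eta_0]$ for some $\eta_0>0$. So (with $\eta=\eta_0$) it suffices that $\mathrm{Re}(D/\ell^2)\ge0$ for all non-zero $\ell$.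

Theorem 1 alone answers the question negatively. Theorem 2 has two consequences.

1. If $A,B,C$ are real with $|A|,|B|,|C|\le M$, then $\mathcal N_{A,B,C,D}=\emptyset$ for all real $D\ge D_0(M,\eta_0)$ (with $D>0$, as we may assume by enlarging $D_0$). Indeed $\ell^2>0$ for every $\ell\neq0$.
2. The set of parameters with $\mathcal N=\emptyset$ has non-empty interior in $\mathbb C^4$. At $(1,2,4,D)$ the six numbers $\ell$ are $3,-1,6,-2,5,3$. Hence for $D>D_0(5,\eta_0)$, $D>0$, all parameters close to $(1,2,4,D)$ satisfy $|A|,|B|,|C|\le5$, $|D|\ge D_0(5,\eta_0)$ and $\mathrm{Re}(D/\ell^2)>0$.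

The constant $64$ is not claimed to be sharp, and the remaining parameters are not classified here.

Sections 3 to 6 work for arbitrary $A,B,C$, because this costs nothing extra. Section 7 then finishes Theorem 1, and Section 8 asks what non-zero $A,B,C$ change.

## 3. Regions in the 3-regular tree

**Lemma 1.** $S$ is irreducible. If an automorphism of $S$ is the identity on a non-empty open subset of $S$, it is the identity. The coordinate functions are not constant on the smooth locus of $S$.

*Proof.* The equation is monic of degree $2$ in $z$, so a proper factorization would consist of two factors that are monic linear in $z$, and the discriminant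
$$(xy-C)^2-4(x^2+y^2-Ax-By-D)$$
would be a square in $\mathbb C[x,y]$. Its part of degree $4$ is $x^2y^2$, so up to sign the root would be $xy+ax+by+c$. Comparing coefficients of $x^2y$ gives $2a=0$; comparing coefficients of $x^2$ gives $a^2=-4$. This is a contradiction. Recall that the smooth locus of an irreducible complex variety is a dense connected complex manifold. An automorphism that is the identity on an open set is the identity on the smooth locus by the identity theorem, and then everywhere by density. If, say, $x$ were equal to a constant $x_0$ on the smooth locus, then $S\subset\{x=x_0\}$ and the irreducible cubic would divide $x-x_0$, which is absurd. $\square$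

**The tree.** Let $W=\langle a_x,a_y,a_z\mid a_x^2=a_y^2=a_z^2=1\rangle$ and let $\phi:W\to\langle s_x,s_y,s_z\rangle$ be the homomorphism with $a_i\mapsto s_i$. Then $\Gamma$ is the image of the words of even length. Let $T$ be the Cayley graph of $W$, which is the 3-regular tree with an edge labelled $i$ between $w$ and $wa_i$. For $q\in S$ attach to the vertex $w$ the triple
$$\tau_q(w)=\phi(w)^{-1}(q)\in S .$$
Then $\tau_q(wa_i)=s_i\tau_q(w)$: crossing an $i$-edge changes only the $i$-th coordinate.

**Definition (regions).** A *region* of type $i\in\{x,y,z\}$ is a connected component of $T$ minus the open $i$-edges.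

Every vertex keeps two of its three edges, so a region is a bi-infinite line. Each vertex lies in exactly one region of each type. The $i$-th coordinate of $\tau_q$ is constant on a region $X$ of type $i$; call it the *value* $x_X(q)$ of $X$. As a function of $q$ it is a coordinate function composed with an automorphism of $S$.

Distinct regions of the same type are disjoint. Suppose two regions of different types $i,j$ meet. Their intersection is connected, being an intersection of subtrees, and it contains with each vertex exactly the edge there with the third label. So it is exactly one edge. In this case we call the two regions *adjacent*. The three regions at a vertex are pairwise adjacent.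

An $i$-edge has two *end regions* of type $i$, one at each end, and two *side regions* that contain it, of the other two types. If the end values are $z,z'$ and the side values are $p,q$, the formula for $s_i$ says
$$z+z'=\mathrm{const}_i-pq,\qquad \mathrm{const}_x=A,\ \mathrm{const}_y=B,\ \mathrm{const}_z=C.\tag{1}$$

**Two examples.** For $A=B=C=0$ and $q=p_+=(0,0,t)$, all regions of types $x$ and $y$ have value $0$, and all regions of type $z$ have value $t$ or $-t$. For $D=112$ and $q=(4,4,4)$, crossing the $z$-edge at the vertex $1$ gives $(4,4,-20)$, and crossing the $x$-edge there gives $(76,4,-20)$.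

**Walking along a region.** Fix a region $R$ (the *pivot*) with vertices $(v_j)_{j\in\mathbb Z}$ in order. Let $U_j\ne R$ be the other region that contains the edge $v_{j-1}v_j$. Each $U_j$ meets $R$ in exactly that edge, so the $U_j$ are distinct, and they are exactly the regions adjacent to $R$. The edge labels along $R$ alternate, hence so do the types of the $U_j$. At $v_j$ the three regions are $R,U_j,U_{j+1}$. Let $s$ be the value of $R$ and $u_j$ the value of $U_j$. Let $a$ be the constant of the type of $R$, and let $\gamma_j$ be the constant of the type of $U_{j\pm1}$. So $\gamma_{j+2}=\gamma_j$, and $U_j$ has constant $\gamma_{j+1}$. The edge $v_{j-1}v_j$ has side values $s,u_j$ and end values $u_{j-1},u_{j+1}$. So (1), and the equation of $S$ at $v_j$, read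
$$u_{j+1}+su_j+u_{j-1}=\gamma_j,\tag{2}$$
$$u_j^2+u_{j+1}^2+su_ju_{j+1}-\gamma_{j+1}u_j-\gamma_ju_{j+1}+s^2-as=D.\tag{3}$$
Call any complex numbers $s,(u_j)_{j\in\mathbb Z}$ satisfying (2) and (3) for all $j$ *pivot data*; here $(a;\gamma_0,\gamma_1)$ may be any permutation of $(A,B,C)$. Shifting the index and replacing $j$ by $-j$ preserve both relations. Moreover (2) together with (3) for a single $j$ implies (3) for all $j$: if $G_j$ is the left side of (3), then, as $\gamma_{j-1}=\gamma_{j+1}$,
$$G_j-G_{j-1}=(u_{j+1}-u_{j-1})(u_{j+1}+u_{j-1}+su_j-\gamma_j)=0 .$$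

Put
$$\sigma_j=\frac{u_{j-1}-u_{j+1}}2=-\Big(u_{j+1}+\frac{su_j-\gamma_j}2\Big)=u_{j-1}+\frac{su_j-\gamma_j}2 ,$$
where the last two expressions follow from (2). Completing the square in (3) as a quadratic in $u_{j+1}$ gives
$$\sigma_j^2=D+as-s^2-u_j^2+\gamma_{j+1}u_j+\tfrac14(su_j-\gamma_j)^2.\tag{4}$$
If $s$ and $u_j$ are bounded and $D$ is huge, then $\sigma_j\approx\pm\sqrt D$. So $\sigma_j$ plays the role of $t$ in Proposition 1.

**Removing the constants.** If $s\ne\pm2$, put
$$u_j^*=\frac{2\gamma_{j+1}-s\gamma_j}{4-s^2},\qquad \tilde u_j=u_j-u_j^* .$$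
The sequence $u^*$ is 2-periodic, and
$$2u^*_{j+1}+su^*_j=\frac{4\gamma_j-2s\gamma_{j+1}+2s\gamma_{j+1}-s^2\gamma_j}{4-s^2}=\gamma_j .$$
So $u^*$ solves (2), and $\tilde u$ solves the homogeneous recurrence $w_{j+1}+sw_j+w_{j-1}=0$. Insert $u=\tilde u+u^*$ in (3) with $j=0$. The terms linear in $\tilde u$ cancel, since $2u_0^*+su_1^*=\gamma_1$ and $2u_1^*+su_0^*=\gamma_0$. For the same reason $u_0^{*2}+u_1^{*2}+su_0^*u_1^*=\frac12(\gamma_1u_0^*+\gamma_0u_1^*)$. We get
$$E:=\tilde u_0^2+\tilde u_1^2+s\tilde u_0\tilde u_1=D+as-s^2+\tfrac12(\gamma_1u_0^*+\gamma_0u_1^*).\tag{5}$$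
So $E$ depends only on $s$ (and the parameters), and
$$(4-s^2)E=(4-s^2)(D+as-s^2)+\gamma_0^2+\gamma_1^2-s\gamma_0\gamma_1$$
is a polynomial in $s$ with leading term $s^4$. If $\gamma_0=\gamma_1=0$, put $u^*=0$ and allow $s=\pm2$.

## 4. Escape of orbits when no two small regions touch

Suppose $f_n\to\mathrm{id}$ near $q$ and $f_n=\phi(w_n)^{-1}$. Then $\tau_q(w_n)=f_n(q)\to q$, so the triples at the vertices $w_n$ stay bounded. The sensible first attempt is to show that, for generic $q$, only finitely many vertices carry a bounded triple. This section carries the attempt as far as it goes.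

Fix $M\ge\max(|A|,|B|,|C|)$ and $\kappa>2$ with $\kappa^2-2\kappa>M$, and put $\rho=\frac12(\kappa-M/\kappa)$, so $\rho>1$.

**Definition (small regions).** A region is *small* at $q$ if its value has modulus $\le\kappa$. Let $\Omega_q$ be the graph whose vertices are the small regions, joined when adjacent. Let $h(v)$ be the maximal modulus of the three values at the vertex $v$. Orient each edge of $T$ from the end whose end value has larger modulus to the other end; orient ties arbitrarily.

**Lemma 2 (no forks).** If no region at the vertex $v$ is small, at most one edge at $v$ is outgoing. If it leads from end value $z$ at $v$ to $z'$, and $x,y$ are the other two values at $v$, then $|z|\ge\rho\max(|x|,|y|)$.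

*Proof.* For an outgoing edge, (1) gives $2|z|\ge|z+z'|\ge|xy|-M$. Since $\min(|x|,|y|)>\kappa$ and $M\le\frac M\kappa\max(|x|,|y|)$, the right side is at least $(\kappa-\frac M\kappa)\max(|x|,|y|)$. So $|z|\ge\rho\max(|x|,|y|)$, and $|z|$ is the strict maximum at $v$. This determines the edge. $\square$

**Lemma 3.** $\Omega_q$ is connected (possibly empty).

*Proof.* Otherwise choose small $X,Y$ in different components of $\Omega_q$ at minimal tree distance $m$. Regions sharing a vertex are equal or adjacent, so $m\ge1$. Let $v_0\in X,\dots,v_m\in Y$ be a geodesic that realizes the distance, with edges $e_i=v_{i-1}v_i$. A small region through an inner vertex $v_i$ has distance $<m$ from both $X$ and $Y$, so by minimality it would lie in the components of both. Hence no region at an inner vertex is small. Since $v_1\notin X$, the edge $e_1$ leaves $X$, so $X$ is its end region at $v_0$. Likewise $Y$ is the end region of $e_m$ at $v_m$.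

*Case $m=1$.* The edge $e_1$ has end regions $X$ and $Y$. Its side regions are adjacent to both, hence are not small. By (1), $2\kappa\ge|x_X+x_Y|\ge\kappa^2-M>2\kappa$, a contradiction.

*Case $m\ge2$.* The end value of $e_1$ at $v_0$ has modulus $\le\kappa$, and at the inner vertex $v_1$ it has modulus $>\kappa$. So $e_1$ is outgoing at $v_1$, and similarly $e_m$ is outgoing at $v_{m-1}$. Take the largest $i\le m-1$ such that $e_i$ is outgoing at $v_i$; it exists because $i=1$ qualifies. Then $e_{i+1}$ is also outgoing at $v_i$: for $i=m-1$ this was just said, and for $i<m-1$ the edge $e_{i+1}$ is not outgoing at $v_{i+1}$, so it is outgoing at $v_i$. Two outgoing edges at the inner vertex $v_i$ contradict Lemma 2. $\square$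

**Lemma 4 (escape).** Suppose $\Omega_q$ has no edge. If $\Omega_q=\{X\}$ is a single region, suppose moreover that its value $s$ satisfies $s\notin[-2,2]$ and that $E(s)\ne0$ for the pivot $X$. Then for each $L$ only finitely many vertices $v$ have $h(v)\le L$.

*Proof.* By Lemma 3, $\Omega_q$ is empty or a single region.

**Step 1: $h$ decreases along arrows.** Let $v\to v'$ be an arrow with label $i$, let no region at $v$ or $v'$ be small, and suppose $v'$ also has an outgoing edge. That edge is different from $vv'$, so it has a label $j\ne i$. By Lemma 2 at $v'$, $h(v')$ is the modulus of the type-$j$ value at $v'$. The type-$j$ region at $v'$ contains the $i$-edge, so this value also occurs at $v$, where it is not the end value of the outgoing edge. By Lemma 2 at $v$, $h(v')\le h(v)/\rho$.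

**Step 2: $\Omega_q=\emptyset$.** Here $h>\kappa$ everywhere. By Step 1 directed paths are finite, so each ends at a sink. Two sinks would force, on the path between them, a vertex with two outgoing edges or an edge with both orientations. So there is a unique sink $v_*$. From a vertex $v$ at distance $d\ge1$ from $v_*$, the directed path leads to $v_*$ without backtracking. So it is the geodesic, and $h(v)\ge\rho^{d-1}\kappa$. If $h(v)\le L$, then $d$ is bounded, and balls in $T$ are finite.

**Step 3: $\Omega_q=\{X\}$, along $X$.** All $|u_j|>\kappa$. Since $s\notin[-2,2]$, there is $\lambda$ with $|\lambda|>1$ and $\lambda+\lambda^{-1}=-s$, and $u_j=u_j^*+a_1\lambda^j+b_1\lambda^{-j}$. Insert this in (5). The coefficient of $a_1^2$ is $1+\lambda^2-(\lambda+\lambda^{-1})\lambda=0$, that of $b_1^2$ is $0$ likewise, and that of $a_1b_1$ is $4-(\lambda+\lambda^{-1})^2$. So $E=-(\lambda-\lambda^{-1})^2a_1b_1$. As $E\ne0$, both $a_1,b_1\ne0$, and $|u_j|\to\infty$ as $j\to\pm\infty$.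

**Step 4: $\Omega_q=\{X\}$, off $X$.** Let $v_j'$ be the neighbor of $v_j$ off the line $X$. No region at a vertex off $X$ is small. The edge $v_j'v_j$ has the small end region $X$ at $v_j$ and a non-small one at $v_j'$, so it points to $v_j$. If the edge from a vertex of the branch behind $v_j'$ towards $v_j$ is outgoing, then by Lemma 2 its two other edges are incoming. So, inductively, all edges of this branch point towards $v_j$. Let $v$ be a vertex of the branch at distance $d\ge1$ from $v_j$. Step 1 gives $h(v)\ge\rho^{d-1}h(v_j')$. The side regions of $v_j'v_j$ are $U_j,U_{j+1}$, so Lemma 2 at $v_j'$ gives $h(v_j')\ge\rho\max(|u_j|,|u_{j+1}|)$. Hence $h(v)\ge\rho^d\max(|u_j|,|u_{j+1}|)$, which also holds for $v=v_j$, $d=0$. If $h(v)\le L$, only finitely many $j$ are possible by Step 3, and for each of them only finitely many $d$, since $\rho^d\kappa\le L$. $\square$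

**Examples with $A=B=C=0$, $M=0$, $\kappa^2=4.1$.** For $q=(4,4,4)$, $D=112$, the vertex $1$ is the sink. All its edges are incoming, as $|-20|>4$, and inductively every new value outwards has modulus at least that of the value it replaces. So $\Omega_q=\emptyset$. For $q=(0,6,8)$, $D=100$, the region of value $0$ has neighbors $6,8,-6,-8,6,\dots$. The edges off it lead to values $\pm48$ and point back to it, so by the same induction $\Omega_q=\{X\}$. There are infinitely many vertices with $h=8$: the condition $s\notin[-2,2]$ cannot be dropped.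

Here the first attempt stops. Lemma 2 needs all three values at a vertex to exceed $\kappa$. Once two *adjacent* regions are small, the arrows along their lines are not controlled and Lemma 4 gives nothing. At $p_+=(0,0,t)$ with $|t|>\kappa$ its conclusion fails completely: $\Omega_{p_+}$ consists of all regions of types $x$ and $y$, and $h=|t|$ at every vertex. But that is the point where Proposition 1 succeeded, by expanding a tangent vector. So we combine the two. Where small regions touch, Lemma 3 lets us travel through small regions only, one pivot at a time, and each pivot is one run of Proposition 1.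

## 5. The shear along a pivot

Let $s,(u_j)$ be pivot data with $\sigma_0\ne0$. The derivative of the left side of (3), $j=0$, with respect to $u_1$ is $2u_1+su_0-\gamma_0=-2\sigma_0\ne0$. So (3) makes $u_1$, and then (2) makes all $u_j$, holomorphic functions of $(s,u_0)$ locally. For an index $k$ put
$$\alpha=\frac{\partial u_k}{\partial s},\qquad\beta=\frac{\partial u_k}{\partial u_0}.$$
We need exact formulas, because $k$ can be arbitrarily large.

**Lemma 5.** If $\sigma_0\ne0$, then $\beta=\sigma_k/\sigma_0$.

*Proof.* Since $\gamma_{j-1}=\gamma_{j+1}$, the sequence $\sigma_j=(u_{j-1}-u_{j+1})/2$ solves the homogeneous recurrence; so does $\partial u_j/\partial u_0$. Differentiate (3), $j=0$, at fixed $s$. Since $2u_0+su_1-\gamma_1=2\sigma_1$, this gives $2\sigma_1\,du_0-2\sigma_0\,du_1=0$. So $\partial u_j/\partial u_0=\sigma_j/\sigma_0$ for $j=0,1$, hence for all $j$. $\square$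

**Lemma 6 (shear identity).** Let $w_j(s)$, $j\in\mathbb Z$, be holomorphic in $s$ with $w_{j+1}+sw_j+w_{j-1}=0$. Let $\omega_j=(w_{j-1}-w_{j+1})/2$, and suppose $E=w_0^2+w_1^2+sw_0w_1\ne0$. Then there is $\nu$, independent of $j$, such that for all $j$
$$(4-s^2)\,w_j'=-2j\,\omega_j+\mu w_j+\nu\omega_j,\qquad \mu=s+\frac{(4-s^2)E'}{2E}.\tag{6}$$

*Proof.* **Step 1: a particular solution.** Differentiating the recurrence gives $w_{j+1}'+sw_j'+w_{j-1}'=-w_j$. From $w_{j+2}+w_{j-2}=-s(w_{j+1}+w_{j-1})-2w_j=(s^2-2)w_j$ we get
$$\omega_{j+1}-\omega_{j-1}=\tfrac12\big(2w_j-w_{j+2}-w_{j-2}\big)=\tfrac{4-s^2}2\,w_j .$$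
Since $\omega$ solves the homogeneous recurrence,
$$2(j+1)\omega_{j+1}+2sj\omega_j+2(j-1)\omega_{j-1}=2(\omega_{j+1}-\omega_{j-1})=(4-s^2)w_j .$$
So $(4-s^2)w_j'+2j\omega_j$ is a homogeneous solution.

**Step 2: a basis.** We have $\omega_0=-(w_1+\frac s2w_0)$ and $\omega_1=w_0+\frac s2w_1$, hence $w_0\omega_1-w_1\omega_0=E\ne0$. So $w$ and $\omega$ span the two-dimensional space of homogeneous solutions, and $(4-s^2)w_j'+2j\omega_j=\mu w_j+\nu\omega_j$ for some $\mu,\nu$ independent of $j$.

**Step 3: the value of $\mu$.** Differentiating $E$,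
$$E'=w_0'(2w_0+sw_1)+w_1'(2w_1+sw_0)+w_0w_1=2\omega_1w_0'-2\omega_0w_1'+w_0w_1 .$$
Insert $(4-s^2)w_0'=\mu w_0+\nu\omega_0$ and $(4-s^2)w_1'=\mu w_1+\nu\omega_1-2\omega_1$:
$$(4-s^2)(E'-w_0w_1)=2\mu E+4\omega_0\omega_1 .$$
Now $4\omega_0\omega_1=-(2w_1+sw_0)(2w_0+sw_1)=-2sE-(4-s^2)w_0w_1$. Hence $(4-s^2)E'=2\mu E-2sE$, which is the stated $\mu$. $\square$

**The case $A=B=C=0$.** Apply Lemma 6 to $w_j=u_j$ as functions of $s$ with $u_0$ fixed. By (5), $E=D-s^2$, so $\mu=s-\frac{s(4-s^2)}{D-s^2}=s\frac{D-4}{D-s^2}$. The case $j=0$ reads $0=\mu u_0+\nu\sigma_0$. For $j=k$, if $D\ne s^2$ and $\sigma_0,\sigma_k\ne0$,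
$$(4-s^2)\,\alpha=-\sigma_k\Big[2k+s\,\frac{D-4}{D-s^2}\Big(\frac{u_0}{\sigma_0}-\frac{u_k}{\sigma_k}\Big)\Big].\tag{7}$$
Check at $p_+$: pivot $s=0$, $u_0=0$, $u_1=t$, $k=2$. Then $u_2=0$, $u_3=-t$, $\sigma_2=t$, and (7) gives $4\alpha=-4t$. Directly, $u_2=-u_0-su_1$ with $\partial u_2/\partial s=-u_1=-t$. This is the run of length $l=1$ in Proposition 1; a run of length $l$ has $k=2l$.

## 6. A chain of small regions expands a tangent vector

**Proposition 2.** Let $\kappa>2$ and $\kappa^2-2\kappa>M\ge\max(|A|,|B|,|C|)$. Assume, for all pivot data of $(A,B,C,D)$: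

1. no point of $S$ has all three coordinates of modulus $\le\kappa$;
2. $\sigma_0\ne0$ whenever $|s|,|u_0|\le\kappa$;
3. there is $c>1$ with $|\alpha|-|\beta|\ge c$ whenever $|s|,|u_0|,|u_k|\le\kappa$ and $k\ge2$.

Then $\mathcal N_{A,B,C,D}=\emptyset$.

*Proof.* Suppose $f_n\to\mathrm{id}$ uniformly on a non-empty open $U\subset S$, with $\mathrm{id}\ne f_n\in\Gamma$. Write $f_n=\phi(w_n)^{-1}$ with $w_n$ even; then $w_n\ne1$.

**Step 1: infinitely many words.** Infinitely many distinct $w_n$ occur. Otherwise some $f\ne\mathrm{id}$ equals $f_n$ for infinitely many $n$, so $f|_U=\mathrm{id}$ and $f=\mathrm{id}$ by Lemma 1, a contradiction.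

**Step 2: a generic point.** We choose $q$ so that Lemma 4 applies and no value lies on the boundary $|\cdot|=\kappa$. For each of the countably many regions $X$, the function $x_X$ is non-constant and holomorphic on the connected smooth locus, by Lemma 1 and because automorphisms preserve the smooth locus. Hence it is an open map there, and the sets
$$\{|x_X|=\kappa\},\qquad\{x_X\in[-2,2]\},\qquad\{(4-x_X^2)E_X(x_X)=0\}$$
are closed with empty interior in the smooth locus, being preimages of a circle, a segment and a finite set. Here $E_X$ is (5) for the pivot $X$; the last set is finite because $(4-s^2)E_X(s)$ is a non-zero polynomial. By Baire's theorem there is $q\in U$, smooth in $S$, outside all these sets.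

**Step 3: two adjacent small regions at the vertex $1$.** If $\Omega_q$ had no edge, Lemma 4 would apply. But $\tau_q(w_n)=f_n(q)\to q$, so $h$ is bounded on the infinitely many distinct vertices $w_n$, a contradiction. So two adjacent regions are small; let $w$ be a vertex they share. Replace $q$ by $\phi(w)^{-1}q$, the words $w_n$ by $w^{-1}w_nw$, the maps $f_n$ by
$$\phi(w)^{-1}f_n\phi(w)=\phi(w^{-1}w_nw)^{-1},$$
and $U$ by $\phi(w)^{-1}U'$, where $U'\ni q$ is a relatively compact neighborhood in $U$. Uniform convergence to the identity persists, because $\phi(w)^{-1}$ is uniformly continuous on bounded sets. The words stay even and $\ne1$. Since $\tau_{\phi(w)^{-1}q}(v)=\tau_q(wv)$, the tree of values is only translated by a label-preserving automorphism of $T$, so $q$ stays generic. After this replacement two regions at the vertex $1$ are small. The hypotheses are symmetric in the three coordinates, so we may assume that they are $X$ of type $x$ and $Y$ of type $y$.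

**Step 4: the chain.** By genericity the values of $X,Y$ at $q$ have modulus $<\kappa$. As $\tau_q(w_n)\to q$, for $n$ large the regions $X^n,Y^n$ of types $x,y$ at the vertex $w_n$ are small too. Suppose $\{X^n,Y^n\}=\{X,Y\}$. By types, $X^n=X$ and $Y^n=Y$, so $w_n\in X\cap Y=\{1,a_z\}$, impossible since $w_n\ne1$ is even. So these pairs are two different edges of $\Omega_q$. By Lemma 3 there is a shortest path in $\Omega_q$ from the set $\{X,Y\}$ to the set $\{X^n,Y^n\}$, possibly of length $0$. Add the remaining region of each pair at the two ends. This gives small regions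
$$R_0,R_1,\dots,R_m,\quad m\ge2,\qquad \{R_0,R_1\}=\{X,Y\},\quad\{R_{m-1},R_m\}=\{X^n,Y^n\},$$
consecutive ones adjacent. Also $R_{i-1}\ne R_{i+1}$ for $1\le i<m$. If the path has positive length, its regions are distinct, its second region is not in $\{X,Y\}$ and its last but one is not in $\{X^n,Y^n\}$, because it is shortest. If it has length $0$, then $m=2$, and $R_0=R_2$ would make the two edges equal.

**Step 5: one pivot.** Let $r_i=x_{R_i}$ and $1\le i<m$. Take $R_i$ as pivot, numbered and directed so that $R_{i-1}=U_0$ and $R_{i+1}=U_k$ with $k\ge1$. If $k=1$, the three regions $R_{i-1},R_i,R_{i+1}$ would share a vertex, and its triple would contradict hypothesis 1. So $k\ge2$. By hypothesis 2, $\sigma_0\ne0$ at $q$, so near $q$ the function $r_{i+1}=u_k$ is a holomorphic function of $(r_i,r_{i-1})=(s,u_0)$, and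
$$dr_{i+1}=\alpha_i\,dr_i+\beta_i\,dr_{i-1}\quad\text{at }q,\qquad|\alpha_i|-|\beta_i|\ge c.\tag{8}$$

**Step 6: expansion.** Take the pivot $X$ with $U_0=Y$ and $U_1$ the $z$-region at the vertex $1$. Hypothesis 2 says that $z$ is locally a holomorphic function of $(x,y)$ on $S$, so $(x,y)$ are local coordinates at $q$. Let $v\in T_qS$ with $dx(v)=dy(v)=1$. Then $|dr_0(v)|=|dr_1(v)|=1$. If $|dr_{i-1}(v)|\le|dr_i(v)|$, then (8) gives $|dr_{i+1}(v)|\ge(|\alpha_i|-|\beta_i|)|dr_i(v)|\ge c|dr_i(v)|$, which is at least $|dr_i(v)|$. By induction $|dr_m(v)|\ge c^{m-1}\ge c$.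

**Step 7: contradiction.** The function $r_m$ is $x\circ\phi(w_n)^{-1}=x\circ f_n$ or $y\circ f_n$. Since $f_n\to\mathrm{id}$ uniformly near $q$, Cauchy's estimates in the chart $(x,y)$ give $d(x\circ f_n)(v)\to1$ and $d(y\circ f_n)(v)\to1$. For $n$ large this contradicts $|dr_m(v)|\ge c>1$. $\square$

## 7. The surfaces with $A=B=C=0$ and $|D|\ge64$

*Proof of Theorem 1.* Take $M=0$ and $\kappa^2=4.1$. Then $2<\kappa<2.03$ and $2\kappa<4.06<\kappa^2$. We verify the three hypotheses of Proposition 2. Put $d=|D|\ge64$.

**Step 1: hypothesis 1.** If all coordinates have modulus $\le\kappa$, then $|D|\le3\kappa^2+\kappa^3<12.3+8.4<21$, which is false.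

**Step 2: hypothesis 2.** If $|s|,|u_j|\le\kappa$, then by (4)
$$|\sigma_j^2-D|=|s^2+u_j^2-\tfrac14s^2u_j^2|\le8.2+4.2025<12.5 ,$$
so $|\sigma_j|\ge\sqrt{51.5}>7.17$.

**Step 3: hypothesis 3.** Let $|s|,|u_0|,|u_k|\le\kappa$ and $k\ge2$. Step 2 applies to $j=0$ and $j=k$, and Lemma 5 gives
$$|\beta|=\Big|\frac{\sigma_k}{\sigma_0}\Big|\le\sqrt{\frac{d+12.5}{d-12.5}}\le\sqrt{\frac{76.5}{51.5}}<1.22 .$$
Since $|s^2|\le4.1<|D|$, formula (7) holds. The correction to $2k$ in its bracket has modulus at most
$$\kappa\cdot\frac{d+4}{d-4.1}\cdot\frac{2\kappa}{7.17}\le\frac{8.2}{7.17}\cdot\frac{68}{59.9}<\frac{8.2\cdot1.136}{7.17}<1.3 .$$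
So the bracket has modulus at least $4-1.3=2.7$; in particular $s\ne\pm2$. As $|4-s^2|\le8.1$,
$$|\alpha|\ge\frac{7.17\cdot2.7}{8.1}>2.38,\qquad |\alpha|-|\beta|>2.38-1.22>1.1 .$$
Proposition 2 applies with $c=1.1$. $\blacksquare$

## 8. The poles at $s=\pm2$ created by $A,B,C$

Now let $A,B,C$ be arbitrary and bounded by $M$, and let $|D|$ be large. Everything in Sections 3 to 6 is available. Hypotheses 1 and 2 of Proposition 2, and the bound on $\beta$, are as easy as before. What changes is the lower bound for $\alpha$.

Apply Lemma 6 to $w_j=\tilde u_j$ with $u_0$ fixed. Since $u^*$ is 2-periodic, $(\tilde u_{j-1}-\tilde u_{j+1})/2=\sigma_j$. The cases $j=0$, where $\tilde u_0'=-(u_0^*)'$, and $j=k$ give, for $s\ne\pm2$ and $E,\sigma_0\ne0$,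
$$(4-s^2)\alpha=-2k\sigma_k+\mu\tilde u_k+\nu\sigma_k+(4-s^2)(u_k^*)',\qquad \nu=-\frac{\mu\tilde u_0+(4-s^2)(u_0^*)'}{\sigma_0}.\tag{9}$$
As long as $s$ stays away from $\pm2$, the term $-2k\sigma_k\approx\pm2k\sqrt D$ dominates. But put $s=-2+\varepsilon$ and $c=\frac12(\gamma_0+\gamma_1)$. As $\varepsilon\to0$ with the constants fixed and $c\neq0$,
$$u_j^*=\frac{2\gamma_{j+1}-s\gamma_j}{4-s^2}\sim\frac c\varepsilon,\qquad(4-s^2)(u_j^*)'\sim-\frac{4c}\varepsilon ,$$
and the last term of (9) is no longer dominated once $|\varepsilon|$ is of order $|c|/(k|D|^{1/2})$. The terms in $\mu$ and $\nu$ contain similar poles. So the estimate of Section 7 stops exactly there. At $s=2$ the same happens with $\gamma_1-\gamma_0$ in place of $\gamma_0+\gamma_1$. This is why the six numbers $A\pm B$, $B\pm C$, $C\pm A$ enter, and why $\ell=0$ is harmless.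

To get past this point we do not estimate (9) near $s=\pm2$. We argue by contradiction: assume $\alpha$ bounded and find what it forces. Write $s=-2\cos\theta$ and $X=k\theta$. It turns out that boundedness of $\alpha$ forces the logarithmic derivative of $\tan^2(\frac{k\theta}2)/(4\sin^2\frac\theta2)$ to be abnormally small. For small $\theta$ this function is close to $\tan^2(\frac{k\theta}2)/\theta^2$, and the $X$-derivative of $\tan(\frac X2)/X$ vanishes exactly when $\frac X{2\cos^2(X/2)}=\tan\frac X2$, i.e. when $\sin X=X$. At such $X\neq0$ the value of $\tan^2(\frac X2)/X^2$ turns out to have the argument of $D/c^2$. So it suffices to keep $\arg(D/c^2)$ away from these arguments, which is the hypothesis of Theorem 2.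

## 9. The non-zero solutions of $\sin X=X$

If $\sin X=X\ne0$, then $1+\cos X\ne0$, since $\cos X=-1$ would give $\sin X=0$. As $\tan\frac X2=\frac{\sin X}{1+\cos X}$,
$$\frac{\tan^2(X/2)}{X^2}=(1+\cos X)^{-2}.\tag{10}$$

**Lemma 7.** $\mathcal A\subset[\frac\pi2+\eta_0,\frac{3\pi}2-\eta_0]$ with $\eta_0=2\arctan1.1-\frac\pi2>0$.

*Proof.* Let $\sin X=X\ne0$, $X=x+iy$.

**Step 1: reduction to $x,y>0$.** $X$ is not real and not purely imaginary, since $\sin x=x$ and $\sinh y=y$ have only the real solution $0$. The maps $X\mapsto-X$ and $X\mapsto\bar X$ preserve the equation and change $\arg(1+\cos X)^{-2}$ at most by a sign, and the interval in the lemma is symmetric under sign change modulo $2\pi$. So assume $x,y>0$.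

**Step 2: $y>2.45$.** The equation reads $\sin x\cosh y=x$, $\cos x\sinh y=y$, so $\sin x,\cos x>0$. If $x<\pi/2$, then $\cos x<\frac{\sin x}x$ gives $\frac y{\sinh y}<\frac1{\cosh y}$, i.e. $y<\tanh y$, which is false. So $x>2\pi$, hence $\cosh y=x/\sin x>6$, and $y>2.45$ because $\cosh2.45<5.9$.

**Step 3: the argument.** We have
$$\mathrm{Re}(1+\cos X)=1+\cos x\cosh y=1+y\coth y>0,$$
$$\mathrm{Im}(1+\cos X)=-\sin x\sinh y=-x\tanh y=-\sqrt{\sinh^2y-y^2}.$$
The last equality holds because $\sin^2x+\cos^2x=1$ says $\frac{x^2}{\cosh^2y}=1-\frac{y^2}{\sinh^2y}$; multiply by $\sinh^2y$. For $y\ge2.45$ we have $\coth y\le1.02$, and we claim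
$$\sinh^2y\ge y^2+1.21(1+1.02y)^2 .$$
At $y=2.45$ the left side exceeds $33$ and the right side is below $20.9$. The derivative of the left side is $\sinh2y$. The derivative of the right side is $2y+2.4684(1+1.02y)\le4.53y+2.5$. At $y=2.45$ we have $\sinh2y>60$ and $4.53y+2.5<14$, and the slope $2\cosh2y$ exceeds $4.53$ from there on. So the claim holds for all $y\ge2.45$. Hence $1+\cos X=|1+\cos X|e^{-i\omega}$ with $0<\omega<\frac\pi2$ and $\tan\omega\ge1.1$, and $\arg(1+\cos X)^{-2}=2\omega\in[2\arctan1.1,\pi)$. The remaining element of $\mathcal A$ is $\pi$. $\square$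

If $\mathrm{Re}(D/\ell^2)\ge0$ and $D\neq0$, then $\arg(D/\ell^2)\in[-\frac\pi2,\frac\pi2]$ has distance $\ge\eta_0$ from $\mathcal A$. So the last sentence of Theorem 2 follows from the first one and Lemma 7.

## 10. Proof of Theorem 2

Fix $M,\eta>0$ and put $\kappa=3+M$. Then $\kappa^2-2\kappa=(3+M)(1+M)>M$. A point of $S$ with all coordinates of modulus $\le\kappa$ has $|D|\le3\kappa^2+\kappa^3+3M\kappa$, so hypothesis 1 of Proposition 2 holds for $|D|$ large. By (4), $\sigma_j^2=D+O(1)$ whenever $|s|,|u_j|\le\kappa+1$. So hypothesis 2 holds for $|D|$ large (even with $\kappa+1$ in place of $\kappa$), and $|\beta|=|\sigma_k/\sigma_0|\to1$ uniformly as $|D|\to\infty$. Thus $|\beta|\le2$ for $|D|$ large, and hypothesis 3 holds with $c=2$ as soon as we prove the following.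

**Claim.** For $|D|$ large (depending on $M,\eta$), and under the hypotheses of Theorem 2: if $|s|,|u_0|,|u_k|\le\kappa$ and $k\ge2$, then $|\alpha|\ge4$.

**Step 1: a sequence of counterexamples.** Suppose the Claim fails. Then there is a sequence of data (parameters, pivot type, $k$, $s$, $u_j$; we suppress the index) violating it, with $|D|\to\infty$. Locally $u_k$ and $\alpha$ are continuous in $(s,u_0)$. So a small perturbation of $s$, with $u_0$ and the parameters fixed, gives
$$|s|,|u_0|,|u_k|\le\kappa+1,\qquad|\alpha|\le5,\qquad\sin\theta\ne0,\quad\sin X\ne0,$$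
where $s=-2\cos\theta$, $X=k\theta$; for the given $k$ the last two conditions exclude finitely many $s$. Pass to a subsequence with $s\to s_\infty$. All $O,o,\sim$ refer to this sequence, and a prime denotes $\partial_s$ at fixed $u_0$ and fixed parameters.

**Step 2: $s_\infty\ne\pm2$ is impossible.** Here $4-s^2$ is bounded away from $0$. By (5), $E=D+O(1)$ and $E'=O(1)$. So $\mu$, and for $j=0,k$ also $u_j^*$, $(u_j^*)'$, $\tilde u_j$, are $O(1)$. Further $|\sigma_0|,|\sigma_k|\sim|D|^{1/2}$, so $\nu=O(|D|^{-1/2})$ and $\nu\sigma_k=O(1)$. By (9), $(4-s^2)\alpha=-2k\sigma_k+O(1)$, so $|\alpha|\to\infty$, contradicting $|\alpha|\le5$.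

**Step 3: reduction to $s_\infty=-2$.** If $s_\infty=2$, substitute
$$u_j\to(-1)^ju_j,\quad s\to-s,\quad a\to-a,\quad\gamma_j\to(-1)^{j+1}\gamma_j .$$
In (2) this multiplies both sides by $(-1)^{j+1}$, and in (3) every term is unchanged. $D$, $|\alpha|$ and the bounds are preserved. As $\theta$ becomes $\pi-\theta$, the conditions $\sin\theta\ne0$ and $\sin X\ne0$ are preserved too. The sum $\gamma_0+\gamma_1$ becomes $\gamma_1-\gamma_0$. So assume $s\to-2$ and put $c=\frac12(\gamma_0+\gamma_1)$. Then $2c$ is, up to sign, one of the six numbers $\ell$, and $\arg(D/c^2)=\arg(D/\ell^2)$ if $c\ne0$. Also $|c|\le M$. Choose $\theta\to0$ and put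
$$h=\theta/2,\qquad\varepsilon=2+s=4\sin^2h\to0.$$
(In this section $h$ is this number; the height $h(v)$ no longer occurs.)

**Step 4: splitting off the harmless part of the constants.** Write $\gamma_j=c+(-1)^j\delta$, $e=\delta/(s-2)$, $u_j=y_j+(-1)^je$. Since $(-1)^je$ contributes $(-1)^je(s-2)=(-1)^j\delta$ to the left side of (2),
$$y_{j+1}+sy_j+y_{j-1}=c .$$
In (3), $j=0$, put $u_0=y_0+e$, $u_1=y_1-e$. Using $e(2-s)=-\delta$,
$$u_0^2+u_1^2+su_0u_1=y_0^2+y_1^2+sy_0y_1-\delta(y_0-y_1)-\delta e,$$
$$\gamma_1u_0+\gamma_0u_1=c(y_0+y_1)-\delta(y_0-y_1)-2\delta e .$$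
Hence
$$y_0^2+y_1^2+sy_0y_1-c(y_0+y_1)=K,\qquad K=D+as-s^2-\delta e .$$
As $s\to-2$, $e$ and $e'$ are $O(1)$, so $K=D+O(1)$ and $K'=O(1)$.

**Step 5: trigonometric form.** The constant sequence $c/\varepsilon$ solves the recurrence for $y$. The difference $w_j=y_j-c/\varepsilon$ is homogeneous, and inserting it above, with $2+s=\varepsilon$, gives $w_0^2+w_1^2+sw_0w_1=K+c^2/\varepsilon$. Since $\sin\theta\ne0$,
$$w_j=p\cos\varphi_j+r\sin\varphi_j,\qquad\varphi_j=\big(j-\tfrac k2\big)\theta .$$
Now compute the quadratic form with $s=-2\cos\theta$, $\theta=\varphi_1-\varphi_0$. The coefficient of $p^2$ is $\cos^2\varphi_0+\cos^2\varphi_1-2\cos\theta\cos\varphi_0\cos\varphi_1=\sin^2\theta$, and that of $r^2$ is $\sin^2\theta$ likewise. The coefficient of $pr$ is $\sin2\varphi_0+\sin2\varphi_1-2\cos\theta\sin(\varphi_0+\varphi_1)=0$. So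
$$\sin^2\theta\,(p^2+r^2)=K+\frac{c^2}\varepsilon .$$
Put $m=\frac{y_0+y_k}2$ and $d=\frac{y_k-y_0}2$; both are $O(1)$. Since $\varphi_0=-\frac X2$ and $\varphi_k=\frac X2$,
$$p\cos\tfrac X2=m-\tfrac c\varepsilon,\qquad r\sin\tfrac X2=d .$$

**Step 6: an equation for a product and a sum.** Let $T=\tan^2\frac X2$, which is finite and non-zero since $\sin X\ne0$, and $\zeta=T/\varepsilon$. Use $\sin^2\theta=\varepsilon\cos^2h$, $\cos^{-2}\frac X2=1+T$ and $\sin^{-2}\frac X2=1+\frac1T$:
$$\frac{(c-\varepsilon m)^2}\varepsilon(1+T)+\varepsilon d^2\Big(1+\frac1T\Big)=\frac{K+c^2/\varepsilon}{\cos^2h}.$$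
Since $\frac1{\cos^2h}=1+\frac{\varepsilon}{4\cos^2h}$, we have $\frac{c^2}{\varepsilon\cos^2h}=\frac{c^2}\varepsilon+\frac{c^2}{4\cos^2h}$; and $\cos^2h=1-\frac\varepsilon4$. Put
$$\tilde c=c-\varepsilon m,\qquad P=\tilde c^2\zeta,\qquad Q=d^2/\zeta .$$
As $\tilde c^2/\varepsilon=c^2/\varepsilon-2cm+\varepsilon m^2$, the terms $c^2/\varepsilon$ cancel and
$$P+Q=K_1:=\frac{K+c^2/4}{1-\varepsilon/4}+2cm-\varepsilon(m^2+d^2),\qquad PQ=\tilde c^2d^2=O(1).\tag{11}$$

**Step 7: using that $\alpha$ is bounded.** All these are identities between holomorphic functions of $s$ near the given value, with $u_0$ and the parameters fixed, so we may differentiate them. Since $|\alpha|\le5$, the derivatives $y_0'=-e'$ and $y_k'=\alpha-(-1)^ke'$ are $O(1)$. Hence $m',d'=O(1)$, $\tilde c'=-(m+\varepsilon m')=O(1)$, $K_1=D(1+o(1))$ and $K_1'=O(|D|)$. By (11), the larger of $P,Q$ in modulus, call it $L$, has $|L|\ge\frac12|K_1|$. So the other one is $O(1/|D|)$, and $L=K_1+O(1/|D|)=D(1+o(1))$. Differentiating $L+(\tilde cd)^2/L=K_1$,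
$$L'\big(1+O(|D|^{-2})\big)=K_1'+O(|D|^{-1}),$$
so $L'=O(|D|)$ and $L'/L=O(1)$. Three cases remain. For the first two put $\mathsf S=2\sin h$. Then $\mathsf S^2=\varepsilon$, $\partial_\theta\mathsf S=\cos h$, $\partial_s=\frac1{2\sin\theta}\partial_\theta$ and $\mathsf S\sin\theta=\varepsilon\cos h$.

**Step 8: $Q=L$ is impossible.** From $d^2=QT/\varepsilon$ we have, with a suitable branch of $\sqrt Q$, $d=\sqrt Q\tan(\frac X2)/\mathsf S$. Differentiating,
$$d'=\frac{dQ'}{2Q}+\frac{\sqrt Q}{4\mathsf S\sin\theta}\Big[\frac k{\cos^2(X/2)}-\cot h\tan\tfrac X2\Big].$$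
Now $\tan\frac X2=d\,\mathsf S/\sqrt Q\to0$ and $\cot h\tan\frac X2=2d\cos h/\sqrt Q\to0$, so the bracket is $k(1+o(1))$. Hence
$$|d'|\ge\frac{\sqrt{|D|}\,k}{4|\varepsilon|}(1+o(1))-O(1)\to\infty,$$
contradicting $d'=O(1)$.

**Step 9: $P=L$ with $|c|/|\varepsilon|$ bounded along a subsequence is impossible.** This includes $c=0$. Put $\hat m=m-c/\varepsilon=O(1)$. Then $\tilde c=-\varepsilon\hat m$ and $P=\varepsilon\hat m^2T$, so with a suitable branch $\hat m=\sqrt P\cot(\frac X2)/\mathsf S$ and
$$\hat m'=\frac{\hat mP'}{2P}-\frac{\sqrt P}{4\mathsf S\sin\theta}\Big[\frac k{\sin^2(X/2)}+\cot h\cot\tfrac X2\Big].$$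
Here $\cot\frac X2=\hat m\,\mathsf S/\sqrt P\to0$ and $\cot h\cot\frac X2=2\hat m\cos h/\sqrt P\to0$, so $|\hat m'|\ge\frac{\sqrt{|D|}\,k}{4|\varepsilon|}(1+o(1))-O(1)$. But $\hat m'=m'+c/\varepsilon^2=O(1/|\varepsilon|)$, a contradiction since $|D|\to\infty$.

**Step 10: the logarithmic derivative of $\zeta$ when $P=L$ and $|c|/|\varepsilon|\to\infty$.** After passing to a subsequence this is the only remaining case. Now $c\ne0$, $\tilde c=c(1+o(1))$ and $\zeta=P/\tilde c^2=\frac D{c^2}(1+o(1))$. Let $\ell_*=\zeta'/\zeta$. Then $P'=2\tilde c\tilde c'\zeta+P\ell_*$ and $Q'=2dd'/\zeta-Q\ell_*$, so differentiating (11) gives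
$$(P-Q)\ell_*=K_1'+2(m+\varepsilon m')\tilde c\zeta-\frac{2dd'}\zeta=O(|D|)+O(|D|/|c|)+O(1/|D|).$$
Since $P-Q=D(1+o(1))$ and $|c|\le M$, we get $\ell_*=O(1/|c|)$. On the other hand, $\zeta=\tan^2(\frac{k\theta}2)/(4\sin^2\frac\theta2)$ gives
$$\ell_*=\frac1{2\sin\theta}\Big[\frac{2k}{\sin X}-\cot h\Big]=\frac1{\sin^2\theta}\Big[\frac{k\sin\theta}{\sin X}-1\Big]+\frac1{4\cos^2h},$$
where we used $\frac{\cot h}{2\sin\theta}=\frac1{4\sin^2h}=\frac1{\sin^2\theta}-\frac1{4\cos^2h}$. Since $|\theta|^2\sim|\varepsilon|=o(|c|)$ and $|c|\le M$, this gives the first of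
$$\frac{k\sin\theta}{\sin X}-1=O\Big(\frac{|\theta|^2}{|c|}\Big)\to0,\qquad\frac{\tan^2(X/2)}{X^2}=\frac{\varepsilon\zeta}{k^2\theta^2}=\frac D{c^2k^2}(1+o(1)).\tag{12}$$
As $k\sin\theta=X(1+O(|\theta|^2))$ and $|c|\le M$, also
$$\frac X{\sin X}-1=O\Big(\frac{|\theta|^2}{|c|}\Big)\to0.\tag{13}$$

**Step 11: the three possible limits of $X$.** Pass to a subsequence such that one of the following holds.

- $X\to0$. Then $\frac X{\sin X}-1\sim\frac{X^2}6$, and (13) gives $k^2|\theta|^2=|X|^2=O(|\theta|^2/|c|)$, i.e. $k^2=O(1/|c|)$. But $\zeta\sim\frac{X^2}{4\theta^2}=\frac{k^2}4$ and $\zeta\sim D/c^2$. So $|D|=O(k^2|c|^2)=O(|c|)=O(1)$, a contradiction.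
- $X\to X_\infty\in\mathbb C\setminus\{0\}$. Then $\sin X_\infty=X_\infty$ by (13). By (12) and (10), $\arg(D/c^2)\to\arg(1+\cos X_\infty)^{-2}\in\mathcal A$. This contradicts $\mathrm{dist}(\arg(D/c^2),\mathcal A)\ge\eta$.
- $|X|\to\infty$. By (13), $|\sin X|\sim|X|\to\infty$, so $|\mathrm{Im}X|\to\infty$. Hence $\tan^2\frac X2\to-1$ and $|X|\sim|\sin X|\sim\frac12e^{|\mathrm{Im}X|}$. So $|\mathrm{Im}X|=o(|X|)$ and $X^2/|X|^2\to1$. By (12), $\arg(D/c^2)\to\pi\in\mathcal A$, again a contradiction.

This proves the Claim. Together with Proposition 2 and Lemma 7 it proves Theorem 2. $\blacksquare$
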